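# WORTH passes to the dual when $\ell_1$ does not embed

## From WORTH on $X$ to WORTH* on $X^*$

**Theorem 1.** Let $X$ be a separable Banach space. If $X$ has WORTH and $\ell_1\not\hookrightarrow X$, then $X^*$ has WORTH*.

**Theorem 2.**

1. For separable $X$: $X^*$ has WORTH* if and only if $X$ has WORTH and $\ell_1\not\hookrightarrow X$. In that case $X^*$ is separable.
2. The implication of Theorem 1 holds without assuming $X$ separable.

Here $\ell_1\not\hookrightarrow X$ means that $X$ contains no subspace isomorphic to $\ell_1$. In Theorem 1 only $X$ is assumed separable, not $X^*$. The question that Theorem 1 answers is recorded in Tim Dalby, "More on Property($M$) in separable Banach spaces: Revised", arXiv:2402.15661 (2024).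

**Definition (WORTH).** A Banach space $X$ has WORTH if for every weakly null sequence $(x_n)$ in $X$ and every $x\in X$,
$$\lim_{n\to\infty}\big|\,\|x_n-x\|-\|x_n+x\|\,\big|=0. \tag{1}$$

**Definition (WORTH*).** The dual $X^*$ has WORTH* if for every weak* null sequence $(x_n^*)$ in $X^*$ and every $x^*\in X^*$,
$$\lim_{n\to\infty}\big|\,\|x^*_n-x^*\|-\|x^*_n+x^*\|\,\big|=0. \tag{2}$$

In plain words, a sequence that "goes to infinity" in the weak (or weak*) sense cannot feel the sign of a fixed vector. The question is whether this asymptotic symmetry of the norm is inherited by the dual norm.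

**Conventions.** $B$ is the closed unit ball of $X^*$ with the weak* topology. If $X$ is separable, $B$ is compact and metrizable, so sequences suffice. A sequence $(x_n)$ in $X$ is *weakly Cauchy* if $\lim_n g(x_n)$ exists for every $g\in X^*$. "Absolutely convex" means convex and symmetric.

Scalars are real. The complex case reduces to this one. Let $X_{\mathbb R}$ be $X$ regarded as a real space. The map $f\mapsto\mathrm{Re}\,f$ is a real-linear isometry and weak* homeomorphism of $X^*$ onto $(X_{\mathbb R})^*$, and $f(x)=\mathrm{Re}\,f(x)-i\,\mathrm{Re}\,f(ix)$. So the weakly null sequences, the weakly Cauchy sequences, WORTH and WORTH* are the same for $X$ and $X_{\mathbb R}$. In the proof of Theorem 1 the hypothesis on $\ell_1$ enters only through Rosenthal's theorem (Dor's version for complex scalars): *if $\ell_1\not\hookrightarrow X$, every bounded sequence in $X$ has a weakly Cauchy subsequence.* This conclusion, too, is the same for $X$ and $X_{\mathbb R}$.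

## Three spaces by hand: $c_0$, $c$, $\ell_1$

**Example ($c_0$).** The space $c_0$ has WORTH. Let $(x_n)$ be weakly null, $x\in c_0$ and $\eta>0$. Let $P$ be the projection onto the first $N$ coordinates, with $N$ so large that $\|x-Px\|\le\eta$. Then $\|Px_n\|\to0$, and $\|x_n\pm x\|$ differs by at most $\|Px_n\|+\eta$ from
$$\|(x_n-Px_n)\pm Px\|=\max(\|x_n-Px_n\|,\|Px\|),$$
which does not depend on the sign. The dual $\ell_1=c_0^*$ has WORTH* for the same reason. A weak* null sequence $(g_n)$ in $\ell_1$ is bounded and tends to $0$ in each coordinate, and the same truncation gives $\|f\pm g_n\|_1=\|f\|_1+\|g_n\|_1+o(1)$.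

**Example ($c$).** The space $c$ of convergent sequences fails WORTH. The unit vectors $e_n$ are weakly null, and with $x=(1,1,1,\dots)$ we have $\|e_n+x\|=2$, $\|e_n-x\|=1$. Since $c$ is isomorphic to $c_0$, WORTH is a property of the norm and not of the isomorphism class. The dual $c^*$ fails WORTH* as well. Let $\delta_k$ be evaluation at $k$ and $\delta_\infty$ the limit functional; linear combinations of these carry the $\ell_1$ norm of their coefficients. Then $g_n=\delta_n-\delta_\infty$ is weak* null, and with $f=\delta_\infty$ we get $\|f+g_n\|=1$ and $\|f-g_n\|=\|2\delta_\infty-\delta_n\|=3$.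

**Example ($\ell_1$).** Weakly null sequences in $\ell_1$ are norm null, so $\ell_1$ has WORTH. But $\ell_1^*=\ell_\infty$ fails WORTH*. With $f=(1,1,1,\dots)$ and $g_n=e_n$, which is weak* null, $\|f+g_n\|=2$ and $\|f-g_n\|=1$. So the condition $\ell_1\not\hookrightarrow X$ cannot be dropped.

## Reduction to weakly Cauchy sequences

The absence of $\ell_1$ is used once, to replace near-norming vectors by a weakly Cauchy sequence. Everything else is in the following statement, which does not mention $\ell_1$.

**Theorem 3.** Let $X$ be separable with WORTH. Let $(g_n)$ be weak* null in $X^*$, $f\in X^*$, and $(x_n)$ a weakly Cauchy sequence in the unit ball of $X$. Then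
$$\limsup_n\,(f-g_n)(x_n)\le\limsup_n\|f+g_n\|. \tag{3}$$

**Proof of Theorem 1 from Theorem 3.** Suppose WORTH* fails, for a weak* null $(g_n)$ and some $f$. Weak* null sequences are bounded, so after passing to a subsequence $\lim\|f-g_n\|$ and $\lim\|f+g_n\|$ exist and differ. Replacing $f$ by $-f$ exchanges the two limits, so we may assume $\lim\|f-g_n\|>\lim\|f+g_n\|$. Choose $x_n$ in the unit ball with $(f-g_n)(x_n)\ge\|f-g_n\|-\frac1n$. By Rosenthal's theorem we may pass to a subsequence along which $(x_n)$ is weakly Cauchy. Then
$$\limsup_n(f-g_n)(x_n)=\lim_n\|f-g_n\|>\lim_n\|f+g_n\|,$$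
which contradicts (3). $\square$

The space $\ell_1$ shows what "weakly Cauchy" does here. With $f=(-1,-1,\dots)$ and $g_n=e_n$ we have $\|f+g_n\|=1$ and $(f-g_n)(-e_n)=2$. The vectors $-e_n\in\ell_1$ violate the inequality in (3), but no subsequence of them is weakly Cauchy: a bounded sequence of signs alternating along the subsequence is a functional with no limit on it.

## Weakly convergent sequences: reflect in the limit

The simplest case of Theorem 3 is the one where $x_n\rightharpoonup x\in X$; for reflexive $X$ this is the only case. Write $x_n=x+y_n$ with $(y_n)$ weakly null. Since $f(y_n)\to0$ and $g_n(x)\to0$,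
$$(f-g_n)(x+y_n)=f(x)-g_n(y_n)+o(1)=(f+g_n)(x-y_n)+o(1)\le\|f+g_n\|\,\|x-y_n\|+o(1).$$
By WORTH, $\|x-y_n\|=\|x+y_n\|+o(1)\le1+o(1)$. This proves (3).

The vector that did the work is the reflection $x-y_n=2x-x_n$ of $x_n$ in the limit $x$. If $(x_n)$ is only weakly Cauchy, its limit lies in $X^{**}$, and there is no $x\in X$ to reflect in. A sensible substitute is $2x_m-x_n$ with $n$ much larger than $m$. Put $y=x_n-x_m$. Then
$$\|x_m+y\|=\|x_n\|\le1,\qquad\|x_m-y\|=\|2x_m-x_n\|,$$
and $y$ is weakly small when $m$ and $n$ are large. WORTH, however, compares $\|u+y\|$ and $\|u-y\|$ for a *fixed* $u$, while here $u=x_m$ moves with $y$. The substitute really can fail.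

**Example (reflection in $x_m$ fails in $c_0$).** Let $s_n=e_1+\dots+e_n$ and $x_n=s_n-e_{n+1}$. For $g\in\ell_1$ we have $g(x_n)\to\sum_ig_i$, so $(x_n)$ is weakly Cauchy in the unit ball of $c_0$, a space with WORTH. For $n\ge m+1$ the coordinate of $2x_m-x_n$ with index $m+1$ is $-2-1=-3$, so $\|2x_m-x_n\|=3$.

The proof will reflect functionals instead of vectors. The obstacle just seen will come back in another form, and we shall locate it precisely.

## The assumption to be refuted

From here to the end of the proof of Theorem 3, $X$ is separable with WORTH, and we suppose that Theorem 3 fails. This section normalizes the counterexample.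

Let $\lambda=\limsup\|f+g_n\|$ for the original sequence. Pass to a subsequence with $\lim(f-g_n)(x_n)=\mu>\lambda$; along it $\limsup\|f+g_n\|\le\lambda$. Since $f+g_n\to f$ weak* and the dual norm is weak* lower semicontinuous, $\lambda\ge\|f\|$. Also $\lambda>0$: if $\lambda=0$, then $f=0$ and $\|g_n\|\to0$, hence $\mu=0=\lambda$, which is not the case. Divide $f$ and all $g_n$ by a number $\lambda'\in(\lambda,\mu)$ and discard finitely many $n$. Keep the name $g_n$, write $f_0$ for the new $f$, and put $f_n=f_0+g_n$. Then
$$f_0,f_n\in B,\qquad f_n\to f_0\ \text{weak*},\qquad\lim_n(f_0-g_n)(x_n)=1+2\varepsilon\ \text{ with }\varepsilon>0. \tag{4}$$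

Define
$$\varphi(g)=\lim_ng(x_n)\qquad(g\in X^*).$$
The limit exists because $(x_n)$ is weakly Cauchy, and $|\varphi|\le1$ on $B$. Let $a_0=\varphi(f_0)$ and $\beta_0=1+2\varepsilon-a_0\ge2\varepsilon$. From $f_0(x_n)\to a_0$ and (4) we get $g_n(x_n)\to a_0-1-2\varepsilon=-\beta_0$, hence
$$f_n(x_n)\to a_0-\beta_0,\qquad a_0+\beta_0=1+2\varepsilon. \tag{5}$$

The function $\varphi$ on $B$ is the main object. It is a pointwise limit of the weak* continuous functions $g\mapsto g(x_n)$, but in general it is not continuous.

**Running example.** In $X=c_0$ with $x_n=s_n$ we have $\varphi(g)=\sum_ig_i$ on the unit ball $B$ of $\ell_1$. It is discontinuous at every $f$ with $\|f\|<1$: for $0<t\le1-\|f\|$ the points $f+te_j\in B$ converge weak* to $f$, and $\varphi(f+te_j)=\varphi(f)+t$. (In this space (4) cannot occur, by WORTH* of $\ell_1$; the example only illustrates the notions.)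

## Reflecting functionals on the tails of $(x_n)$

The aim is to build, for each $g\in B$, a functional $h\in B$ that is close to $g$ on a prescribed compact set and close to $-g$ on the differences $x_n-x_m$ with $n,m$ large. For $M\in\mathbb N$ let $Y_M$ be the absolutely convex hull of $\{x_n-x_m:n,m\ge M\}$.

**Lemma 4.** If $U\subset X$ is norm compact, then
$$\sup_{u\in U,\ y\in Y_M}\big|\,\|u+y\|-\|u-y\|\,\big|\to0\qquad(M\to\infty). \tag{6}$$

*Proof.* This lemma makes WORTH uniform. If it fails, there are $\kappa>0$, $M_j\to\infty$, $u_j\in U$ and $y_j\in Y_{M_j}$ with $\big|\|u_j+y_j\|-\|u_j-y_j\|\big|\ge\kappa$ for all $j$. By compactness we may assume $u_j\to u$ in norm. For $\psi\in X^*$,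
$$|\psi(y_j)|\le\sup_{n,m\ge M_j}|\psi(x_n)-\psi(x_m)|\to0,$$
because $y_j$ is an absolutely convex combination of such differences and $(\psi(x_n))$ is a Cauchy sequence. So $(y_j)$ is weakly null, and WORTH gives $\big|\|y_j+u\|-\|y_j-u\|\big|\to0$. Replacing $u$ by $u_j$ changes this quantity by at most $2\|u-u_j\|\to0$, a contradiction. $\square$

Now let $U$ be compact and absolutely convex, and let $\varepsilon'>0$. Fix $M=M(U,\varepsilon')$ such that the supremum in (6) is at most $\varepsilon'$, and let
$$R=R_{U,\varepsilon'}=\big\{(g,h)\in B\times B:\ |(h-g)(u)|\le\varepsilon'\ \forall u\in U,\quad|(h+g)(x_n-x_m)|\le\varepsilon'\ \forall n,m\ge M\big\}. \tag{7}$$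
Each condition is closed, so $R$ is a weak*-closed subset of $B\times B$. If $(g,h)\in R$, we call $h$ a *flip* of $g$.

**Lemma 5.** For every $g\in B$ there is $h\in B$ with $(g,h)\in R$.

*Proof.* Flips exist by duality. We use the Kneser–Fan minimax theorem: if $C$ is a compact convex set in a Hausdorff topological vector space, $T$ is a convex set, and $L:C\times T\to\mathbb R$ is convex and lower semicontinuous on $C$ and concave on $T$, then $\min_C\sup_TL=\sup_T\min_CL$. Take $C=B$, $T=U\times Y_M$ and
$$L(h,(u,y))=g(u-y)-h(u+y).$$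
This is affine and weak* continuous in $h$ and affine in $(u,y)$. Since $\min_{h\in B}\big(-h(u+y)\big)=-\|u+y\|$,
$$\min_{h\in B}\sup_{(u,y)}L=\sup_{(u,y)}\big(g(u-y)-\|u+y\|\big)\le\sup_{(u,y)}\big(\|u-y\|-\|u+y\|\big)\le\varepsilon'.$$
So there is $h\in B$ with $\sup_{(u,y)}L(h,\cdot)\le\varepsilon'$. Since $L=(g-h)(u)+(-g-h)(y)$ and $u,y$ vary independently,
$$\sup_{u\in U}(g-h)(u)+\sup_{y\in Y_M}(-g-h)(y)\le\varepsilon'.$$
Both $U$ and $Y_M$ are symmetric, so both suprema are $\ge0$. Hence both are $\le\varepsilon'$, and by symmetry again $|(g-h)(u)|\le\varepsilon'$ on $U$ and $|(g+h)(y)|\le\varepsilon'$ on $Y_M$. Thus $(g,h)\in R$. $\square$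

Put $c(g,h)=g(x_M)+h(x_M)$, a weak* continuous function on $B\times B$. If $(g,h)\in R$ and $n\ge M$, then $(g+h)(x_n)-c(g,h)=(g+h)(x_n-x_M)$. So
$$|g(x_n)+h(x_n)-c(g,h)|\le\varepsilon'\ \ (n\ge M),\qquad|\varphi(g)+\varphi(h)-c(g,h)|\le\varepsilon'\qquad\text{on }R. \tag{8}$$
The second inequality is the first one in the limit. Keep in mind its meaning: *on $R$ the sum $\varphi(g)+\varphi(h)$ is continuous up to an error $\varepsilon'$*, although $\varphi$ itself is not continuous.

**Running example.** In $c_0$ with $x_n=s_n$, choose $N$ such that $\|u-Pu\|\le\varepsilon'/2$ for all $u\in U$, where $P$ is the projection onto the first $N$ coordinates. Let $h$ agree with $g$ on the first $N$ coordinates and with $-g$ on the others. Then $|(h-g)(u)|\le2\|u-Pu\|\le\varepsilon'$. For $n,m\ge N$ the vector $s_n-s_m$ lives on coordinates beyond $N$, so $(h+g)(s_n-s_m)=0$. Moreover $\varphi(g)+\varphi(h)=2\sum_{i\le N}g_i$, which is indeed weak* continuous in $g$.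

**Where a single flip stops.** Suppose we could have $x_M\in U$. Let $(f_n,h_n)\in R$. For $n\ge M$, by (8) and (7),
$$h_n(x_n)\ge f_n(x_M)+h_n(x_M)-f_n(x_n)-\varepsilon'\ge2f_n(x_M)-f_n(x_n)-2\varepsilon',$$
and the right side tends to $2f_0(x_M)-a_0+\beta_0-2\varepsilon'$. If also $f_0(x_M)$ is within $\varepsilon'$ of $a_0$, this limit is at least $a_0+\beta_0-4\varepsilon'=1+2\varepsilon-4\varepsilon'$. For $\varepsilon'<\varepsilon/2$ it exceeds $1$, which is absurd because $\|h_n\|,\|x_n\|\le1$. So we would be finished. But $M=M(U,\varepsilon')$ is chosen *after* $U$, and the demand $x_M\in U$ is circular. For the sequence $x_n=s_n-e_{n+1}$ in $c_0$ it is even impossible to meet: if $x_M\in U$, then $u=x_M$ and $y=x_n-x_M$, $n>M$, give $\|u+y\|=1$ and $\|u-y\|=3$, so the supremum in (6) is at least $2$.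

What survives is this: a flip $h$ of $g$ is close to $g$ on $U$, but $\varphi(h)$ may be far from $\varphi(g)$.

## Nodes, and the jump that a flip forces

We now record the situation (5) for general functionals in $B$, and see how a flip acts on it.

**Definition (nodes).** For $\beta>0$ let $N^-_\beta$ (respectively $N^+_\beta$) be the set of all $f\in B$ for which there are $g_j\in B$ and $n_j\to\infty$ such that $g_j\to f$ weak* and $\lim_jg_j(x_{n_j})$ exists and is $\le\varphi(f)-\beta$ (respectively $\ge\varphi(f)+\beta$).

These sets decrease as $\beta$ increases. By (5), with $g_j=f_j$ and $n_j=j$, we have $f_0\in N^-_{\beta_0}$. So for $0<\beta\le\beta_0$ the number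
$$A(\beta)=\sup\{\varphi(f):f\in N^-_\beta\}$$
is well defined. The function $A$ is nonincreasing with values in $[-1,1]$, and $A(\beta)\ge a_0$. If $f\in N^+_\beta$, then $\varphi(f)+\beta\le\lim_jg_j(x_{n_j})\le1$. Hence, for $0<\beta\le\beta_0$ in the first implication and for all $\beta>0$ in the second,
$$f\in N^-_\beta\Rightarrow\varphi(f)\le A(\beta),\qquad f\in N^+_\beta\Rightarrow\varphi(f)\le1-\beta. \tag{9}$$

**Running example.** In $c_0$ with $x_n=s_n$ and $0<\beta\le1$ we have $N^-_\beta=N^+_\beta=\{f:\|f\|_1\le1-\beta\}$. Indeed, if $g_j\to f$ weak* in $B$, then $\|g_j\|-\|g_j-f\|\to\|f\|$, so $\limsup\|g_j-f\|\le1-\|f\|$. Since $f(s_{n_j})\to\varphi(f)$, the limit of $g_j(s_{n_j})$ differs from $\varphi(f)$ by at most $1-\|f\|$. Conversely, $g_j=f\mp(1-\|f\|)e_j$ with $n_j=j$ realizes the difference $\mp(1-\|f\|)$. Thus $\sup\varphi(N_\beta^-)=1-\beta$: the quantity $A(\beta)+\beta-1$ equals $0$ in this example. Under assumption (4), as we shall see in (10), it is positive for a suitable $\beta$.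

**Lemma 6.** Let $0<2\varepsilon'<\beta$. If $g\in N^-_\beta$, there is $h\in N^+_{\beta-2\varepsilon'}$ with $(g,h)\in R_{U,\varepsilon'}$. If $g\in N^+_\beta$, there is $h\in N^-_{\beta-2\varepsilon'}$ with $(g,h)\in R_{U,\varepsilon'}$.

*Proof.* We flip the witnesses and pass to the limit. Let $g\in N^-_\beta$ with witnesses $g_j,n_j$. By Lemma 5 pick $h_j$ with $(g_j,h_j)\in R$, and pass to a subsequence such that $h_j\to h$ weak* and $h_j(x_{n_j})$ converges. As $R$ is closed, $(g,h)\in R$; as $c$ is continuous, $c(g_j,h_j)\to c(g,h)$. By (8), for $n_j\ge M$,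
$$h_j(x_{n_j})\ge c(g_j,h_j)-g_j(x_{n_j})-\varepsilon'.$$
In the limit, using (8) once more for $(g,h)$,
$$\lim_jh_j(x_{n_j})\ge c(g,h)-\varphi(g)+\beta-\varepsilon'\ge\varphi(h)+\beta-2\varepsilon'.$$
So $h\in N^+_{\beta-2\varepsilon'}$. If $g\in N^+_\beta$, the same choice gives $h_j(x_{n_j})\le c(g_j,h_j)-g_j(x_{n_j})+\varepsilon'$, hence $\lim_jh_j(x_{n_j})\le c(g,h)-\varphi(g)-\beta+\varepsilon'\le\varphi(h)-\beta+2\varepsilon'$, so $h\in N^-_{\beta-2\varepsilon'}$. $\square$

Apply this to $f_0\in N^-_{\beta_0}$. It has flips $h\in N^+_{\beta_0-2\varepsilon'}$, so by (9) and (5)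
$$\varphi(f_0)-\varphi(h)\ge a_0-(1-\beta_0+2\varepsilon')=2\varepsilon-2\varepsilon'.$$
By enlarging $U$ we can make $h$ as weak*-close to $f_0$ as we like. So $f_0$ is a point of discontinuity of $\varphi$, with a jump of almost $2\varepsilon$. This is not yet a contradiction, since $\varphi$ may have many discontinuities. A contradiction would be a nonempty closed $P\subset B$ such that $\varphi|_P$ has a jump of fixed size at *every* point of $P$; Baire's theorem forbids that. But $h$ need not have such a jump: flipping $h$ gives $h'\in N^-_{\beta_0-4\varepsilon'}$ near $h$, and our only bounds, $\varphi(h)\le1-\beta_0+2\varepsilon'$ and $\varphi(h')\le A(\beta_0-4\varepsilon')$, allow $\varphi(h')=\varphi(h)$.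

The way out is to give up jumps at every point and to count instead, by a transfinite rank, how often a point survives when the points without jumps are removed. By (8), a sequence of pairs in $R$ along which $\varphi(g)$ jumps is one along which $\varphi(h)$ jumps by almost the same amount. So a flip $h$ *inherits* the rank of $f$. If $f$ is chosen with $\varphi(f)$ nearly maximal, every flip also differs from $f$ by a jump. Hence flips of the same rank as $f$ accumulate at $f$ with a jump, which raises the rank of $f$ by one. A function that is a pointwise limit of continuous functions does not allow points of arbitrarily large rank.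

## Removing the points without jumps

This section defines the rank and proves the three facts about it that are needed. Let $K$ be a compact metrizable space, $\psi:K\to\mathbb R$ any function, $Q\subset K$ closed and $\delta>0$.

**Definition (derivation).** Put
$$Q'_\delta=\overline{\{q\in Q:\ \exists\,q_j\in Q,\ q_j\to q,\ |\psi(q_j)-\psi(q)|\ge\delta\ \forall j\}}\subset Q,$$
and $D^0_\delta(Q)=Q$, $D^{\alpha+1}_\delta(Q)=(D^\alpha_\delta(Q))'_\delta$, $D^\lambda_\delta(Q)=\bigcap_{\alpha<\lambda}D^\alpha_\delta(Q)$ for limit ordinals $\lambda$. We write $D^\alpha_\delta(Q,\psi)$ to display $\psi$.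

All these sets are closed and decrease with $\alpha$. By induction on $\alpha$, $D_\delta^\alpha(Q)$ is increasing in $Q$ and decreasing in $\delta$: enlarging $Q$ or diminishing $\delta$ only admits more sequences in the definition of $Q'_\delta$.

**Examples.** For $K=\{0\}\cup\{1/n:n\ge1\}$, $\psi=1_{\{0\}}$ and $\delta\le1$ we get $D^1_\delta(K)=\{0\}$ and $D^2_\delta(K)=\emptyset$. For $K=[0,1]$, $\psi=1_{\mathbb Q}$ and $\delta\le1$ we get $D^\alpha_\delta(K)=K$ for all $\alpha$. In the running example, $D^k_\delta(B,\varphi)=\{f:\|f\|_1\le1-k\delta\}$, which is empty once $k\delta>1$. Indeed, if $q_j\to f$ weak* in $rB$, then $\limsup|\varphi(q_j)-\varphi(f)|\le\limsup\|q_j-f\|\le r-\|f\|$, so a jump $\ge\delta$ needs $\|f\|\le r-\delta$; and if $\|f\|\le r-\delta$, then $q_j=f+\delta e_j\in rB$ jumps by $\delta$.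

**Lemma 7 (lifting).** Let $p:K\to L$ be continuous between compact metrizable spaces, $\psi:L\to\mathbb R$, and let $S\subset K$, $Q\subset L$ be closed with $Q\subset p(S)$. Then $D^\alpha_\delta(Q,\psi)\subset p\big(D^\alpha_\delta(S,\psi\circ p)\big)$ for all $\alpha$.

*Proof.* Induct on $\alpha$; $\alpha=0$ is the hypothesis. *Successor step.* Let $q,q_j\in D^\alpha_\delta(Q)$, $q_j\to q$, $|\psi(q_j)-\psi(q)|\ge\delta$ for all $j$. By the induction hypothesis there are $s_j\in D^\alpha_\delta(S)$ with $p(s_j)=q_j$. Pass to a subsequence with $s_j\to s\in D^\alpha_\delta(S)$. Then $p(s)=q$ and $|\psi p(s_j)-\psi p(s)|\ge\delta$, so $s\in D^{\alpha+1}_\delta(S)$. Thus all such $q$ lie in $p(D^{\alpha+1}_\delta(S))$. This set is compact, so it contains the closure $D^{\alpha+1}_\delta(Q)$ of the set of such $q$. *Limit step.* Let $q\in D^\lambda_\delta(Q)$. The sets $p^{-1}(q)\cap D^\alpha_\delta(S)$, $\alpha<\lambda$, are nonempty by the induction hypothesis, compact and decreasing. So they have a common point $s\in D_\delta^\lambda(S)$, and $p(s)=q$. $\square$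

**Lemma 8 (projection).** With $p,\psi,S$ as in Lemma 7, $p\big(D^\alpha_\delta(S,\psi\circ p)\big)\subset D^\alpha_\delta(p(S),\psi)$ for all $\alpha$.

*Proof.* For $\alpha=0$ both sides are $p(S)$. *Successor step.* If $s_j\to s$ in $D^\alpha_\delta(S)$ with $|\psi p(s_j)-\psi p(s)|\ge\delta$, then $p(s_j)\to p(s)$ in $D^\alpha_\delta(p(S))$ by the induction hypothesis, with the same jumps, so $p(s)\in D^{\alpha+1}_\delta(p(S))$. This set is closed and $p$ is continuous, so the inclusion extends to the closure of the set of such $s$. *Limit step.* A point of all $D^\alpha_\delta(S)$, $\alpha<\lambda$, is mapped into all $D^\alpha_\delta(p(S))$, $\alpha<\lambda$. $\square$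

**Lemma 9 (termination).** For $K=B$, $\psi=\varphi$, any closed $Q\subset B$ and any $\delta>0$, there is an ordinal $\alpha$ with $D^\alpha_\delta(Q,\varphi)=\emptyset$.

*Proof.* Let $P\subset B$ be nonempty and closed. On the compact space $P$, $\varphi$ is the pointwise limit of the continuous functions $g\mapsto g(x_n)$. By Baire's theorem $\varphi|_P$ has a point of continuity. That point has a relatively open neighbourhood $V$ in $P$ with $\operatorname{diam}\varphi(V)<\delta$. If $q\in V$ and $q_j\to q$ in $P$, then $q_j\in V$ eventually, so $|\varphi(q_j)-\varphi(q)|<\delta$. Hence the open set $V$ contains none of the points whose closure is $P'_\delta$, so $V\cap P'_\delta=\emptyset$ and $P'_\delta\subsetneq P$. Therefore $D^\alpha_\delta(Q)$ strictly decreases as long as it is nonempty. It cannot do so through all ordinals, since this would inject all ordinals into the set of subsets of $B$. $\square$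

## A nearly maximal node has every rank

We now complete the proof of Theorem 3 by exhibiting a point of $B$ that is never removed.

**Step 1: choice of $\beta$, $f$ and $\tau_0$.** The purpose is a node $f$ whose value $\varphi(f)$ is nearly maximal, in a way that is stable under small changes of $\beta$. The monotone function $A$ has at most countably many discontinuities, so it has a continuity point $\beta\in(\beta_0-\varepsilon,\beta_0)$; note $\beta_0-\varepsilon\ge\varepsilon>0$. Fix it. Since $A(\beta)\ge a_0$, (5) gives
$$A(\beta)+\beta-1\ge a_0+\beta_0-\varepsilon-1=\varepsilon. \tag{10}$$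
Fix $f\in N^-_\beta$ and $\tau_0\in(0,\min(\beta,\varepsilon/16))$ with
$$\varphi(f)\ge A(\beta)-\tfrac{\varepsilon}{16},\qquad A(\beta-\tau)-A(\beta)\le\tfrac{\varepsilon}{16}\ \text{ for }0<\tau\le\tau_0. \tag{11}$$
For $0<\tau\le\tau_0$ let
$$\Omega_\tau=\overline{N^-_{\beta-\tau}\cup N^+_{\beta-\tau}}^{\,w*}.$$
Since $N^-_\beta\subset N^-_{\beta-\tau}$, $f\in\Omega_\tau$ for all these $\tau$.

**Step 2: the induction statement.** Each flip costs a little in $\beta$ (Lemma 6) and a little in the size of the jumps, so the statement to be carried through the induction must hold for a whole range of $\tau$ and $\delta$. Let $\delta_0=\varepsilon/2$, and for each ordinal $\alpha$ consider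
$$(P_\alpha)\qquad f\in D^\alpha_\delta(\Omega_\tau,\varphi)\quad\text{for all }\delta\in(0,\delta_0)\text{ and all }\tau\in(0,\tau_0]. \tag{12}$$
$(P_0)$ holds by Step 1. If $\lambda$ is a limit ordinal and $(P_\alpha)$ holds for all $\alpha<\lambda$, then $(P_\lambda)$ holds by the definition of $D^\lambda_\delta$. The remaining steps prove $(P_\alpha)\Rightarrow(P_{\alpha+1})$. Assume $(P_\alpha)$, and fix $\delta\in(0,\delta_0)$ and $\tau\in(0,\tau_0]$.

**Step 3: a closed set of flip pairs.** We collect the flips of nodes in a closed set $S$ on which $c$ is bounded. Let $\varepsilon'>0$ satisfy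
$$4\varepsilon'\le\tau,\qquad\varepsilon'\le\tfrac{\varepsilon}{16},\qquad\delta+3\varepsilon'<\delta_0;$$
call such $\varepsilon'$ admissible. Let $U$ be compact and absolutely convex, and $R=R_{U,\varepsilon'}$. Let $S\subset R$ be the closure of the set of *generating pairs*, that is, the pairs $(g,h)\in R$ with
$$\big(g\in N^-_{\beta-\tau/2}\text{ and }h\in N^+_{\beta-\tau}\big)\quad\text{or}\quad\big(g\in N^+_{\beta-\tau/2}\text{ and }h\in N^-_{\beta-\tau}\big).$$
Let $p_1,p_2$ be the coordinate projections of $B\times B$. Three facts hold.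

First, $p_1(S)\supset\Omega_{\tau/2}$. We have $2\varepsilon'\le\tau/2<\beta-\tau/2$, because $\tau\le\tau_0<\beta$. So Lemma 6 applies with $\beta-\tau/2$ in place of $\beta$: every $g\in N^\mp_{\beta-\tau/2}$ has a flip $h\in N^\pm_{\beta-\tau/2-2\varepsilon'}\subset N^\pm_{\beta-\tau}$. Thus $p_1(S)$ contains $N^-_{\beta-\tau/2}\cup N^+_{\beta-\tau/2}$, and being compact it contains the closure.

Second, $p_2(S)\subset\Omega_\tau$. This holds for generating pairs, and $\Omega_\tau$ is closed.

Third,
$$c\le A(\beta-\tau)+1-\beta+\tau+\varepsilon'\quad\text{on }S. \tag{13}$$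
For a generating pair, $c(g,h)\le\varphi(g)+\varphi(h)+\varepsilon'$ by (8). In the first case (9) gives $\varphi(g)\le A(\beta-\tau/2)\le A(\beta-\tau)$ and $\varphi(h)\le1-\beta+\tau$. In the second case it gives $\varphi(g)\le1-\beta+\tau/2\le1-\beta+\tau$ and $\varphi(h)\le A(\beta-\tau)$. So (13) holds for generating pairs, and it extends to $S$ because $c$ is continuous.

The third fact explains the use of $A$. The bounds (9) on $\varphi(g)$ and $\varphi(h)$ separately need not survive in the closure, since $\varphi$ is not continuous. The bound on their sum does survive, because the sum is within $\varepsilon'$ of the continuous function $c$.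

**Step 4: the flip inherits the rank of $f$.** We look for a flip $h$ of $f$ in $D^\alpha_\delta(\Omega_\tau,\varphi)$. Since $\delta+3\varepsilon'<\delta_0$ and $\tau/2\le\tau_0$, $(P_\alpha)$ gives $f\in D^\alpha_{\delta+3\varepsilon'}(\Omega_{\tau/2},\varphi)$. By Lemma 7 with $p=p_1$ and $Q=\Omega_{\tau/2}\subset p_1(S)$, there is $h$ with
$$(f,h)\in D^\alpha_{\delta+3\varepsilon'}(S,\varphi\circ p_1).$$

Next we exchange $p_1$ for $p_2$. Let $s_j\to s$ in $S$ with $|\varphi p_1(s_j)-\varphi p_1(s)|\ge\delta+3\varepsilon'$. By (8), at every point of $S\subset R$ the number $\varphi p_2$ equals $c-\varphi p_1$ up to an error of at most $\varepsilon'$. Hence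
$$|\varphi p_2(s_j)-\varphi p_2(s)|\ge\delta+3\varepsilon'-2\varepsilon'-|c(s_j)-c(s)|\ge\delta$$
for large $j$, since $c$ is continuous. So for every closed $Q\subset S$, the set $Q'_{\delta+3\varepsilon'}$ formed with $\varphi\circ p_1$ is contained in the set $Q'_\delta$ formed with $\varphi\circ p_2$. Together with monotonicity in $Q$, induction over the ordinals up to $\alpha$ gives
$$D^\alpha_{\delta+3\varepsilon'}(S,\varphi\circ p_1)\subset D^\alpha_\delta(S,\varphi\circ p_2).$$
By Lemma 8 and monotonicity in $Q$,
$$h=p_2(f,h)\in D^\alpha_\delta(p_2(S),\varphi)\subset D^\alpha_\delta(\Omega_\tau,\varphi).$$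

**Step 5: the flip is a jump away from $f$.** Here the near-maximality of $\varphi(f)$ is used. Since $(f,h)\in S$, (8) and (13) give
$$\varphi(h)\le c(f,h)-\varphi(f)+\varepsilon'\le A(\beta-\tau)+1-\beta+\tau+2\varepsilon'-\varphi(f).$$
Hence, by (11), (10), $\tau\le\tau_0<\varepsilon/16$ and $\varepsilon'\le\varepsilon/16$,
$$\begin{aligned}\varphi(f)-\varphi(h)&\ge2\varphi(f)-A(\beta-\tau)-1+\beta-\tau-2\varepsilon'\\&\ge\big(A(\beta)+\beta-1\big)-\tfrac{2\varepsilon}{16}-\tau-2\varepsilon'-\big(A(\beta-\tau)-A(\beta)\big)\\&\ge\varepsilon-\tfrac{6\varepsilon}{16}>\tfrac{\varepsilon}{2}=\delta_0.\end{aligned} \tag{14}$$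

**Step 6: flips converging to $f$.** We let $U$ grow, so that the flips of Steps 3 to 5 tend to $f$. Let $(z_i)$ be dense in the unit ball of $X$, let $U_j$ be the absolutely convex hull of $\{z_1,\dots,z_j\}$, which is compact, and let $\varepsilon'_j\to0$ be admissible. Steps 3 to 5 with $U_j,\varepsilon'_j$, and with the corresponding $M$, $R$, $c$ and $S$, yield $h_j\in D^\alpha_\delta(\Omega_\tau,\varphi)$ with $(f,h_j)\in R_{U_j,\varepsilon'_j}$. So $|(h_j-f)(z_i)|\le\varepsilon'_j$ for $i\le j$. As $h_j\in B$ and $(z_i)$ is dense in the unit ball, $h_j\to f$ weak*. By (14), $|\varphi(h_j)-\varphi(f)|\ge\delta_0>\delta$ for all $j$. By $(P_\alpha)$, $f$ itself lies in $D^\alpha_\delta(\Omega_\tau,\varphi)$. Therefore $f\in D^{\alpha+1}_\delta(\Omega_\tau,\varphi)$. As $\delta$ and $\tau$ were arbitrary, this is $(P_{\alpha+1})$.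

**Step 7: contradiction.** By transfinite induction $(P_\alpha)$ holds for every ordinal $\alpha$. So, for any fixed $\delta\in(0,\delta_0)$ and $\tau\in(0,\tau_0]$, the set $D^\alpha_\delta(\Omega_\tau,\varphi)$ contains $f$ for all $\alpha$. This contradicts Lemma 9. Theorem 3 is proved, and with it Theorem 1. $\square$

## The converse, and nonseparable $X$

For Theorem 2 we quote one result of Lima: if $X^*$ has WORTH*, then $X^*$ has the Radon–Nikodym property; hence, for separable $X$, $X^*$ is separable and $\ell_1\not\hookrightarrow X$. Only the last conclusions are used.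

**Proof of Theorem 2, part 1.** The implication from right to left is Theorem 1. For the other one, let $X^*$ have WORTH*. By Lima's result $X^*$ is separable and $\ell_1\not\hookrightarrow X$. It remains to show that $X$ has WORTH, and this is the reflection argument for weakly convergent sequences with the roles of $X$ and $X^*$ exchanged.

Suppose WORTH fails. After passing to a subsequence and possibly changing the sign of $x$, there are $x_n\rightharpoonup0$ and $x\in X$ such that both limits exist and $\lim\|x+x_n\|>\lim\|x-x_n\|$. Pick $x_n^*\in B$ with $x_n^*(x+x_n)=\|x+x_n\|$, and pass to a subsequence with $x^*_n\to x^*$ weak*; this is possible because $X$ is separable. Put $g_n=x_n^*-x^*$, a weak* null sequence. Since $x^*(x_n)\to0$ and $g_n(x)\to0$,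
$$\|x+x_n\|=(x^*+g_n)(x+x_n)=x^*(x)+g_n(x_n)+o(1)=(x^*-g_n)(x-x_n)+o(1).$$
By WORTH*, $\|x^*-g_n\|=\|x^*+g_n\|+o(1)=\|x_n^*\|+o(1)\le1+o(1)$. Since $(x-x_n)$ is bounded, it follows that $\lim\|x+x_n\|\le\lim\|x-x_n\|$, a contradiction. $\square$

**Proof of Theorem 2, part 2.** Let $X$ be arbitrary with WORTH and $\ell_1\not\hookrightarrow X$, let $(g_n)$ be weak* null in $X^*$ and $f\in X^*$. The point is that only countably many functionals are involved. Choose a separable closed subspace $E\subset X$ that contains, for each of the functionals $f+g_n$ and $f-g_n$, a sequence of unit vectors on which it attains its norm in the limit. Then $\|(f\pm g_n)|_E\|=\|f\pm g_n\|$. The sequence $(g_n|_E)$ is weak* null in $E^*$. The space $E$ contains no copy of $\ell_1$, and it has WORTH, because a weakly null sequence in $E$ is weakly null in $X$. Theorem 1 for $E$ gives $\|f-g_n\|-\|f+g_n\|\to0$. $\square$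

## Embedding into spaces with a shrinking 1-unconditional basis

Cowell and Kalton (*Asymptotic unconditionality*) proved that a separable real Banach space $X$ embeds almost isometrically into a space with a shrinking 1-unconditional basis if and only if $\lim\|x^*+x^*_n\|=\lim\|x^*-x^*_n\|$ whenever $x^*\in X^*$, $(x^*_n)$ is weak* null and both limits exist. This condition is WORTH*. It clearly follows from WORTH*. Conversely, if WORTH* fails, a subsequence of a counterexample has both limits, and they differ. With Theorem 2, part 1, it follows that a separable real $X$ has this embedding property if and only if $X$ has WORTH and $\ell_1\not\hookrightarrow X$.
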